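\title{Amenable semigroups of rational functions}

\begin{abstract}
Let $S$ be a semigroup, under composition, of rational functions of degree at least two, and suppose that $S$ contains a function that is neither a Latt\`es map nor conjugate to $z^{\pm n}$ or $\pm T_n$. We prove that the following are equivalent: $S$ is amenable; $S$ is left amenable; $S$ is left reversible; any two elements of $S$ have a common iterate; every element of $S$ commutes with some iterate of one non-special function $P$. The main step is a statement about a single pair of functions: if $A$ is non-special and for every $N$ the equation $A^{\circ N}\circ X=W\circ A^{\circ N}\circ Y$ has a solution in nonconstant rational functions, then $W$ commutes with an iterate of $A$. We also allow elements of degree one, give a genus-zero criterion, and describe the structure of these semigroups.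
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{semigroup of rational functions} is a set $S$ of rational functions over $\mathbb C$ that is closed under composition. We write $AB=A\circ B$ for the product and $A^n$ for the $n$-th iterate, with $A^0(z)=z$. The iterates of one function of degree at least two form a copy of $(\mathbb N,+)$, while two functions that satisfy no relation generate a free semigroup. This paper compares several ways of saying that $S$ is close to the first kind.

The first way is measure-theoretic. For $A\in S$ and $\mathcal T\subseteq S$ put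
\[
A^{-1}\mathcal T=\{W\in S: AW\in\mathcal T\},\qquad \mathcal TA^{-1}=\{W\in S: WA\in\mathcal T\}.
\]
Let $\mu$ be a finitely additive probability measure defined on all subsets of $S$. It is \emph{left invariant} if $\mu(A^{-1}\mathcal T)=\mu(\mathcal T)$, and \emph{right invariant} if $\mu(\mathcal TA^{-1})=\mu(\mathcal T)$, for all $A\in S$ and $\mathcal T\subseteq S$; in other words, $\mu$ equals its own image under every left, respectively right, multiplication. The semigroup $S$ is \emph{left amenable} if it has a left invariant measure, \emph{right amenable} if it has a right invariant measure, and \emph{amenable} if it has a measure that is both left and right invariant.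

The second way is algebraic: $S$ is \emph{left reversible} if $AS\cap BS\neq\emptyset$ for all $A,B\in S$, that is, if the equation $AX=BY$ always has a solution $X,Y\in S$. A left invariant measure gives $AS$ full measure, because $A^{-1}(AS)=S$, and two sets of full measure meet. So left amenability implies left reversibility. The free semigroup on two generators $A,B$ has $AS\cap BS=\emptyset$ and so has neither property.

The third way is dynamical. Two rational functions $A,B$ have a \emph{common iterate} if $A^k=B^l$ for some $k,l\ge1$. For $P$ of degree at least two let $C(P)$ be the semigroup of rational functions that commute with $P$, and let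
\[
C_\infty(P)=\bigcup_{k\ge1}C(P^k)
\]
be the set of rational functions that commute with some iterate of $P$. It is a semigroup: if $X$ commutes with $P^j$ and $Y$ with $P^k$, then $XY$ commutes with $P^{jk}$.

Some functions commute with too many others for these notions to agree; for instance all the maps $z^n$ commute with each other. Let $T_n$ be the Chebyshev polynomial, $T_n(\cos\theta)=\cos n\theta$. A \emph{Latt\`es map} is a rational function $F$ of degree at least two such that $F\circ\Theta=\Theta\circ L$ for some elliptic curve $E$, some holomorphic map $L:E\to E$ and some nonconstant holomorphic map $\Theta:E\to\mathbb P^1$. A rational function is \emph{special} if it is a Latt\`es map or is conjugate, by a M\"obius transformation, to $z^{\pm n}$ or to $\pm T_n$. A function with a critical point whose forward orbit is infinite is not special (Theorem~\ref{thm:PO} below).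

For non-special $P$, a theorem of Ritt and Eremenko (Theorem~\ref{thm:RE}) shows that every element of $C_\infty(P)$ of degree at least two has a common iterate with $P$. One therefore expects a subsemigroup of $C_\infty(P)$ to differ from $\{P^n\}$ only by finite data, and so to be amenable. For example, $P=z^3-12z$ is non-special, since its critical point $2$ maps to $-16$ and $|P(z)|\ge4|z|$ for $|z|\ge4$. It is odd, so $S=\{\pm P^n:n\ge1\}$ is a subsemigroup of $C(P)$ isomorphic to $\mathbb Z/2\times\mathbb N$, and $(-P)^2=P^2$. The question is whether the weakest of the conditions above, left reversibility, already forces $S$ to be of this kind. The problem of deciding whether the five conditions below are equivalent comes from \cite{Pakovich}. The answer is yes.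

\begin{theorem}\label{thm:main}
Let $S$ be a semigroup of rational functions of degree at least two that contains at least one non-special function. The following conditions are equivalent.
\begin{enumerate}
\item[(1)] $S$ is amenable.
\item[(2)] $S$ is left amenable.
\item[(3)] $S$ is left reversible.
\item[(4)] Any two elements of $S$ have a common iterate.
\item[(5)] $S$ is a subsemigroup of $C_\infty(P)$ for some non-special rational function $P$ of degree at least two.
\end{enumerate}
\end{theorem}

The difficult implication is (3)$\Rightarrow$(5). A single equation $AX=BY$ says little about $A$ and $B$, but left reversibility provides infinitely many: if $A,W\in S$, it applies to the pair $A^N$, $WA^N$ for every $N$. This reduces the implication to the following theorem, whose proof occupies most of the paper.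

\begin{theorem}\label{thm:A}
Let $A$ be a non-special rational function of degree $a\ge2$ and let $W$ be a nonconstant rational function. The following are equivalent.
\begin{enumerate}
\item[(i)] $W$ commutes with some iterate of $A$.
\item[(ii)] For every $N\ge1$ there are nonconstant rational functions $X,Y$ with $A^NX=WA^NY$.
\end{enumerate}
\end{theorem}

The implication (i)$\Rightarrow$(ii) is immediate: if $WA^l=A^lW$, take $Y=A^{lN-N}$ and $X=A^{lN-N}W$, so that $A^NX=A^{lN}W=WA^{lN}=WA^NY$.

In Theorem~\ref{thm:A} the solutions $X,Y$ are arbitrary rational functions and $W$ may have degree one. This gives a stronger form of Theorem~\ref{thm:main}. Recall that a semigroup is \emph{cancellative} if each of $XF=XG$ and $FX=GX$ implies $F=G$, and that a group is \emph{locally finite} if its finitely generated subgroups are finite.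

\begin{theorem}\label{thm:strong}
Let $S$ be a semigroup of nonconstant rational functions (degree one allowed) that contains a non-special function of degree at least two. The following conditions are equivalent.
\begin{enumerate}
\item[(1)] $S$ is amenable.
\item[(2)] $S$ is left amenable.
\item[(3)] $S$ is left reversible.
\item[(4)] Any two elements of $S$ of degree at least two have a common iterate.
\item[(5)] $S\subseteq C_\infty(P)$ for some non-special $P$ of degree at least two.
\item[(6)] For some non-special $A\in S$ of degree at least two, and all $W\in S$ and $N\ge1$, the curve $A^N(x)=WA^N(y)$ in $\mathbb P^1\times\mathbb P^1$ has a component of geometric genus $0$.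
\item[(7)] The property in \textup{(6)} holds for every non-special $A\in S$ of degree at least two; equivalently, every element of $S$ commutes with some iterate of every such $A$.
\end{enumerate}
If they hold, then $S$ is cancellative and embeds in a group $G$ generated by $S$ for which there is an exact sequence $1\to T\to G\to\mathbb Z\to1$ with $T$ locally finite, and all degrees of elements of $S$ are powers of one integer. If moreover $S$ is finitely generated, then $T$ is finite, some iterate of an element of $S$ of degree at least two is central in $S$, and the number of elements of $S$ of a given degree is bounded.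
\end{theorem}

When all elements of $S$ have degree at least two, conditions (1)--(5) of the two theorems coincide, so Theorem~\ref{thm:main} is a special case of Theorem~\ref{thm:strong}. The next two examples show that the non-special element cannot be omitted and that ``left'' cannot be replaced by ``right''. Both use the F\o lner-type criterion of Lemma~\ref{lem:folner}.

\begin{example}\label{ex:special}
The semigroup $S$ generated by $z^2$ and $z^3$ is commutative, so $AB=BA\in AS\cap BS$ and $S$ is left reversible. It is amenable: the sets $\{z^{2^i3^j}:1\le i,j\le m\}$, $m\to\infty$, satisfy the hypothesis of Lemma~\ref{lem:folner}. But $z^2$ and $z^3$ have no common iterate, since $2^k\neq3^l$.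
\end{example}

\begin{example}\label{ex:right}
Let $A=z^2+1$. It is non-special, because the orbit $0,1,2,5,\dots$ of its critical point is strictly increasing. Since $A(-z)=A(z)$, we have $(\varepsilon A^n)(\varepsilon'A^m)=\varepsilon A^{n+m}$ for signs $\varepsilon,\varepsilon'$ and $n,m\ge1$, so $S=\{\pm A^n:n\ge1\}$ is a semigroup. Right multiplication by $\pm A^m$ shifts the exponent by $m$ and keeps the sign, so the sets $\{A,A^2,\dots,A^j\}$, $j\to\infty$, satisfy the right-handed hypothesis of Lemma~\ref{lem:folner}, and $S$ is right amenable. But $AS=\{A^n:n\ge2\}$ and $(-A)S=\{-A^n:n\ge2\}$ are disjoint. Thus condition (3) fails, and by Theorem~\ref{thm:main} all five conditions fail.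
\end{example}

Section~\ref{sec:model} examines Theorem~\ref{thm:A} in small cases and outlines its proof, which is carried out in Sections~\ref{sec:towers}--\ref{sec:proofA} after the preliminaries of Section~\ref{sec:prelim}. Section~\ref{sec:amenable} shows that subsemigroups of $C_\infty(P)$ are amenable, and Section~\ref{sec:final} proves Theorem~\ref{thm:strong}.

\section{The curves $A^N(x)=WA^N(y)$ in small cases}\label{sec:model}

A pair $X,Y$ as in Theorem~\ref{thm:A}(ii) parametrizes a component of genus $0$ of the curve
\[
\mathcal X_N:\quad A^N(x)=WA^N(y),
\]
and the map $\Phi=A\times A$ sends $\mathcal X_{N+1}$ to $\mathcal X_N$. We write $V(F)$ for the set of critical values of a rational function $F$.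

\subsection*{One level is not enough} Let $A=z^2+1$ and $W=-z$. The iterates of $A$ are even functions, so $W$ commutes with none of them, and Theorem~\ref{thm:A} predicts that (ii) fails for some $N$. For $N=1$ it does not fail: $\mathcal X_1$ is the smooth conic $x^2+y^2=-2$. Let $\Gamma$ be a component of $\mathcal X_2$ and put $u=A(x)$, $v=A(y)$. Then $\Phi$ maps $\Gamma$ onto the conic $u^2+v^2=-2$, and the function field of $\Gamma$ contains $\mathbb C(u,v)(x)$ with $x^2=u-1$. On the conic, $u-1$ has two simple zeros, at $v^2=-3$, and two simple poles, at the points at infinity. So $\mathbb C(u,v)(x)$ is the function field of a double covering of a curve of genus $0$ branched at four points, and its genus $g$ satisfies $2g-2=2(-2)+4$, $g=1$. By L\"uroth's theorem it is not contained in a rational field, so $\Gamma$ does not have genus $0$. Passing to a higher level creates new branch points, and genus $0$ survives at all levels only if the ramification of $A$ absorbs them.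

\subsection*{A model case} Suppose that (ii) holds in the simplest possible way: $\mathcal X_n$ contains the graph $y=Y_n(x)$ of a M\"obius transformation $Y_n$, and $\Phi$ maps the graph of $Y_{n+1}$ to that of $Y_n$. Thus
\[
WY_0=z,\qquad AY_{n+1}=Y_nA\quad(n\ge0).
\]
From $A^2Y_{n+2}=Y_nA^2$ we get $V(A^2)=Y_n(V(A^2))$, so every $Y_n$ permutes the finite set $V(A^2)=V(A)\cup A(V(A))$. This set has at least three points unless $A$ is conjugate to $z^{\pm a}$. Indeed, if it has only two, then by the Riemann--Hurwitz formula it equals $V(A)$ and each of its points has a single preimage under $A^2$. Then $A^{-1}(V(A))$ consists of two points, each with a single preimage under $A$, hence each a critical value; so $A^{-1}(V(A))=V(A)$, and moving this set to $\{0,\infty\}$ turns $A$ into $cz^{\pm a}$, which is conjugate to $z^{\pm a}$ by a scaling. For non-special $A$ the $Y_n$ therefore lie in a finite set, and $Y_n=Y_{n+l}$ for some $n\ge0$, $l\ge1$. Then $A^lY_n=A^lY_{n+l}=Y_nA^l$, and, using $Y_0A^n=A^nY_n$ twice,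
\[
Y_0A^l\,A^n=A^nY_nA^l=A^lA^nY_n=A^lY_0\,A^n .
\]
Since $A^n$ is onto, $Y_0A^l=A^lY_0$, and $W=Y_0^{-1}$ commutes with $A^l$.

\subsection*{What fails for $z^a$} Let $A=z^a$, $W=2z$, and $Y_n=c_nz$ with $c_0=1/2$ and $c_{n+1}^a=c_n$. All the relations of the model case hold, so (ii) holds, but $W$ commutes with no iterate of $A$ because $2^{a^l}\ne2$. The $Y_n$ send the constant backward orbit $1,1,1,\dots$ of the fixed point $1$ to the backward orbit $c_0,c_1,c_2,\dots$, which is infinite and, as Lemma~\ref{lem:backward} will show, lies in no number field.

\subsection*{The general argument} The proof of (ii)$\Rightarrow$(i) shows that this last phenomenon cannot occur for non-special $A$. We choose components $\Gamma_n$ of $\mathcal X_n$ of genus $0$ with $\Phi(\Gamma_{n+1})=\Gamma_n$. Their function fields form an increasing chain of rational fields, with union $M$, in which the coordinate functions satisfy $A(x_{n+1})=x_n$, $A(y_{n+1})=y_n$ and $W(y_0)=x_0$. The $\Gamma_n$ need not be graphs, and no finite set of maps is available for the pigeonhole argument. Four statements replace it.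
\begin{enumerate}
\item[(a)] $M$ has bounded degree over the field generated by the $x_n$ and is described by finitely many rational functions (Proposition~\ref{prop:tower}).
\item[(b)] There are only finitely many sequences $(y_n)$ in $M$ with the relations above (Proposition~\ref{prop:finite}). By a Galois argument, the whole configuration is then defined over one finitely generated field.
\item[(c)] A backward orbit of $A$ inside a finitely generated field is periodic (Lemma~\ref{lem:backward}). Evaluating the $y_n$ along a periodic backward orbit of the $x_n$, we find that every periodic point of $A$ is the image under $W$ of a periodic point.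
\item[(d)] A curve with infinitely many $\Phi$-periodic points is preperiodic (Theorem~\ref{thm:GNY}), and for the graph of $W$ this yields $WA^l=A^lW$.
\end{enumerate}

\section{Preliminaries}\label{sec:prelim}

Let $K\subseteq\mathbb C$ be an algebraically closed field. For $U\in K(z)$ nonconstant, $\deg_\tau U$ is the local degree of $U$ at $\tau$, and $\sum_{U(\tau)=w}\deg_\tau U=\deg U$ for every $w$. The critical points and values of $U$, and all preimages of points of $\mathbb P^1(K)$, lie in $\mathbb P^1(K)$. A \emph{rational field} is a field $K(t)$ with $t$ transcendental over $K$. Each $x\in K(t)\setminus K$ is $U(t)$ for a unique $U\in K(z)$, and $[K(t):K(x)]=\deg U$. \emph{L\"uroth's theorem} says that every field between $K$ and $K(t)$, other than $K$, is rational.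

\subsection*{Riemann--Hurwitz} If $\deg U=e$, then $\sum_\tau(\deg_\tau U-1)=2e-2$. Equivalently, for every finite set $\Sigma\subset\mathbb P^1$,
\begin{equation}\label{eq:RH}
e|\Sigma|-|U^{-1}(\Sigma)|\le 2e-2,\quad\text{with equality if and only if } V(U)\subseteq\Sigma .
\end{equation}
Let $e\ge2$. A point $\tau$ is \emph{totally ramified} if $\deg_\tau U=e$. Each $w$ contributes $e-|U^{-1}(w)|\le e-1$ to the left side of \eqref{eq:RH}. Hence $2\le|V(U)|\le2e-2$; there are at most two totally ramified points; and if $|V(U)|=2$, both critical values have a single preimage and $U$ equals $z^e$ up to M\"obius transformations over $K$ on both sides. As noted in Section~\ref{sec:model}, a function $F$ with $F^{-1}(\Sigma)=\Sigma$ for a two-point set $\Sigma$ is conjugate to $z^{\pm\deg F}$.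

For $\nu:\mathbb P^1\to\mathbb N\cup\{\infty\}$ equal to $1$ outside a finite set, put
\[
\operatorname{supp}\nu=\{w:\nu(w)>1\},\qquad \chi(\nu)=2-\sum_w\Bigl(1-\frac1{\nu(w)}\Bigr).
\]
The number $\chi(\nu)\le2$ is the Euler characteristic of the sphere with marked points of orders $\nu(w)$, and \eqref{eq:RH} takes the following form.

\begin{lemma}\label{lem:orbRH}
Let $\deg U=e$ and let $\nu,\nu'$ be finite-valued functions as above with $\nu'(\tau)\deg_\tau U\ge\nu(U(\tau))$ for all $\tau$. Then $\chi(\nu')\le e\chi(\nu)$, with equality if and only if $\nu'(\tau)\deg_\tau U=\nu(U(\tau))$ for all $\tau$.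
\end{lemma}

\begin{proof}
Let $\Sigma$ be a finite set containing $\operatorname{supp}\nu$, $V(U)$ and $U(\operatorname{supp}\nu')$. For $\tau\notin U^{-1}(\Sigma)$ the numbers $\nu'(\tau)$, $\deg_\tau U$ and $\nu(U(\tau))$ equal $1$. By \eqref{eq:RH},
\begin{align*}
\chi(\nu')&=2-|U^{-1}(\Sigma)|+\sum_{\tau\in U^{-1}(\Sigma)}\frac1{\nu'(\tau)}\\
&\le 2e-e|\Sigma|+\sum_{w\in\Sigma}\ \sum_{U(\tau)=w}\frac{\deg_\tau U}{\nu(w)}=2e-e|\Sigma|+\sum_{w\in\Sigma}\frac e{\nu(w)}=e\chi(\nu),
\end{align*}
and equality holds exactly when it holds term by term.
\end{proof}

\subsection*{Three published theorems} The \emph{postcritical set} of $F$ is $\bigcup_{j\ge1}V(F^j)$, the union of the forward orbits of the critical values. It is the support of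
\[
\nu_F(w)=\operatorname{lcm}\{\deg_xF^j: j\ge1,\ F^j(x)=w\}\in\mathbb N\cup\{\infty\}.
\]

\begin{theorem}[Douady--Hubbard {\cite[\S9]{DH}}, Milnor \cite{Milnor}]\label{thm:PO}
A rational function $F$ of degree at least two is special if and only if its postcritical set is finite and $\chi(\nu_F)=0$.
\end{theorem}

\begin{theorem}[Ritt \cite{Ritt}, Eremenko \cite{Eremenko}]\label{thm:RE}
If rational functions $F,G$ of degree at least two commute and have no common iterate, then both are special.
\end{theorem}

The third result is the case of two equal maps of a theorem of Ghioca, Nguyen and Ye over $\mathbb C$. A point is \emph{preperiodic} if its forward orbit is finite.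

\begin{theorem}[Ghioca--Nguyen--Ye \cite{GNY}]\label{thm:GNY}
Let $A\in\mathbb C(z)$ be non-special of degree at least two, let $\Phi=A\times A$, and let $\Gamma\subset\mathbb P^1\times\mathbb P^1$ be an irreducible curve over $\mathbb C$ that projects dominantly to both factors. If $\Gamma$ contains infinitely many points preperiodic under $\Phi$, then $\Phi^{r+l}(\Gamma)=\Phi^r(\Gamma)$ for some $r\ge0$, $l\ge1$.
\end{theorem}

We also use the theorem of Fatou and Julia that a rational function of degree at least two has infinitely many repelling cycles, and in particular infinitely many periodic points.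

\begin{lemma}\label{lem:S}
If $\deg P\ge2$ and $P^k$ is special for some $k\ge1$, then $P$ is special.
\end{lemma}

\begin{proof}
By Theorem~\ref{thm:PO} it suffices to show $\nu_{P^k}=\nu_P$, since the supports are the postcritical sets. The numbers whose lcm is $\nu_{P^k}(w)$ are among those whose lcm is $\nu_P(w)$. Conversely, let $P^j(x)=w$, choose $i\ge0$ with $k\mid i+j$ and $x'$ with $P^i(x')=x$. Then $\deg_xP^j$ divides $\deg_{x'}P^{i+j}$, which is one of the numbers defining $\nu_{P^k}(w)$.
\end{proof}

\subsection*{Equations between rational functions}

\begin{lemma}\label{lem:roots}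
Let $U,H\in K(z)$ be nonconstant. There are at most $\deg U$ functions $F\in\mathbb C(z)$ with $UF=H$, and they all lie in $K(z)$.
\end{lemma}

\begin{proof}
Write $U=U_0/U_1$ in lowest terms. Then $F$ is a root of $U_0(\xi)-H\cdot U_1(\xi)$, a nonzero polynomial in $\xi$ over $K(z)$ of degree at most $\deg U$. The group $\operatorname{Aut}(\mathbb C/K)$ acts on coefficients and permutes the finitely many solutions. So the coefficients of $F$, written in lowest terms with monic denominator, have finite orbits. A number $c$ transcendental over $K$ has an infinite orbit, because each $K$-automorphism $c\mapsto c+n$ of $K(c)$ extends to $\mathbb C$. Hence the coefficients are algebraic over $K$ and lie in $K$.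
\end{proof}

An irreducible curve over $K$ has geometric genus $0$ if and only if its function field is rational. Since $K$ is algebraically closed, an irreducible curve over $K$ stays irreducible over $\mathbb C$ and keeps its genus.

\begin{lemma}\label{lem:genus0}
Let $H_1,H_2\in K(z)$ be nonconstant. There are nonconstant $X,Y\in\mathbb C(z)$ with $H_1X=H_2Y$ if and only if the curve $H_1(x)=H_2(y)$ has a component of geometric genus $0$, and it makes no difference whether components are taken over $K$ or over $\mathbb C$.
\end{lemma}

\begin{proof}
The last assertion is the fact just recalled. Neither coordinate is constant on a component $\Gamma$, since $H_1$ and $H_2$ are nonconstant. If $\mathbb C(\Gamma)=\mathbb C(t)$, write the coordinate functions as $X(t),Y(t)$. Conversely, the image of $t\mapsto(X(t),Y(t))$ is a component with function field $\mathbb C(X(t),Y(t))$, which is rational by L\"uroth's theorem.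
\end{proof}

The last lemma computes ramification in a compositum of two rational fields. In local coordinates the curve $B(x)=U(\tau)$ looks like $\xi^d=\eta^{m}$, which has $\gcd(d,m)$ branches, each of degree $m/\gcd(d,m)$ over the $\xi$-axis.

\begin{lemma}\label{lem:fiber}
Let $B,U,U',F\in K(z)$ be nonconstant with $BU'=UF$. Put $x=U'(t)$, $\tau=F(t)$ in a rational field $K(t)$, and suppose that $K(x,\tau)=K(t)$ and $\deg U'=\deg U$. Then for all $x_0,\tau_0\in\mathbb P^1(K)$ with $B(x_0)=U(\tau_0)$ there is $t_0\in\mathbb P^1(K)$ with $U'(t_0)=x_0$ and $F(t_0)=\tau_0$, and every such $t_0$ satisfies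
\[
\deg_{t_0}U'=\frac{m}{\gcd(d,m)},\qquad d=\deg_{x_0}B,\quad m=\deg_{\tau_0}U .
\]
\end{lemma}

\begin{proof}
Let $w=B(x)=U(\tau)$. The map $K(x)\otimes_{K(w)}K(\tau)\to K(t)$ is onto, and both sides have dimension $\deg B\deg U$ over $K(w)$, so it is an isomorphism. Let $s$ be a local parameter of $K(w)$ at $w_0=B(x_0)$, so that the completion there is $K((s))$. For a finite extension $E$ of $K(w)$, the algebra $E\otimes_{K(w)}K((s))$ is the product of the completions of $E$ at the places over $w_0$, and the completion at a place of ramification index $i$ is $K((s^{1/i}))$, since $K$ is algebraically closed of characteristic $0$. Apply this to the three fields. The product of the completions of $K(t)$ at the points over $w_0$ equals the product, over all pairs $(x_0,\tau_0)$ above $w_0$, of the algebras $K((s^{1/d}))\otimes_{K((s))}K((s^{1/m}))$, and the algebra attached to a pair collects the points $t_0$ that lie over it. This algebra is nonzero, so such $t_0$ exist. It is a product of fields, each generated over $K((s))$ by a $d$-th root and an $m$-th root of $s$ and so equal to $K((s^{1/\operatorname{lcm}(d,m)}))$. Thus $d\cdot\deg_{t_0}U'=\deg_{t_0}BU'=\operatorname{lcm}(d,m)$.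
\end{proof}

\section{Locally rational extensions of a tower}\label{sec:towers}

In this section and the next, $K\subseteq\mathbb C$ is algebraically closed, $A\in K(z)$ is non-special of degree $a\ge2$, and points lie in $\mathbb P^1(K)$.

An \emph{$A$-tower} is a sequence $\mathbf x=(x_n)_{n\ge0}$ of elements of some field containing $K$, transcendental over $K$, with $A(x_{n+1})=x_n$: a generic backward orbit of $A$. Put $K(\mathbf x)=\bigcup_nK(x_n)$; each step has degree $[K(x_{n+1}):K(x_n)]=a$. A field $M\supset K$ of transcendence degree $1$ is \emph{locally rational} if every subfield that is finitely generated over $K$ and has transcendence degree $1$ is rational. Subfields of transcendence degree $1$ of a locally rational field are locally rational. An increasing union of rational fields of transcendence degree $1$ is locally rational, because a finitely generated subfield lies in one member of the union and L\"uroth's theorem applies.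

How large can a locally rational algebraic extension of $K(\mathbf x)$ be? For the special map $z^a$ there is no bound: if $l$ is prime to $a$, take $t_n=t_{n+1}^a$ and $x_n=t_n^l$; then $t_0=t_n^{a^n}$ has degree $l$ over each $K(x_n)$. Proper extensions exist for non-special maps as well. Let $A=z(z-12)^2$, whose critical point $4$ maps to $256$ and escapes to infinity, and $F=z^3-12z$. Then $A(z^2)=F(z)^2$, so if $t_n=F(t_{n+1})$, the elements $x_n=t_n^2$ form an $A$-tower. Since $t_0$ is an odd function of $t_n$, it does not lie in $K(x_n)$, and $\bigcup_n K(t_n)$ has degree $2$ over $K(\mathbf x)$. The proposition says that for non-special $A$ every extension looks like this one, with $z^2$ replaced by members of a finite list.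

\begin{proposition}\label{prop:tower}
There is a finite set $\mathcal U\subset K(z)$, depending only on $A$ and $K$, such that the following hold for every $A$-tower $\mathbf x$ and every locally rational algebraic extension $M$ of $K(\mathbf x)$.
\begin{enumerate}
\item[(a)] $[M:K(\mathbf x)]\le10a^5$.
\item[(b)] There are $n_0$ and elements $t_n\in M$ $(n\ge n_0)$ such that the fields $M_n=K(t_n)$ satisfy $M=\bigcup_nM_n$, $M_{n+1}=M_n(x_{n+1})$ and $[M_{n+1}:M_n]=a$, and $x_n=U_n(t_n)$ with $U_n\in\mathcal U$ and $\deg U_n=[M:K(\mathbf x)]$.
\item[(c)] For given $\mathbf x$, there are at most $|\mathcal U|$ such extensions $M$ up to isomorphism over $K(\mathbf x)$.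
\end{enumerate}
\end{proposition}

\begin{proof}
Assume first that $e=[M:K(\mathbf x)]$ is finite, and write $M=K(\mathbf x)(\theta)$. Choose $n_0$ so that the minimal polynomial of $\theta$ over $K(\mathbf x)$ has coefficients in $K(x_{n_0})$. For $n\ge n_0$ put $M_n=K(x_n,\theta)$. It is finitely generated, hence rational, say $M_n=K(t_n)$ and $x_n=U_n(t_n)$, and $\deg U_n=[M_n:K(x_n)]=e$. Also $M=\bigcup M_n$, $M_{n+1}=M_n(x_{n+1})$, and $[M_{n+1}:M_n]=a$ because $[M_{n+1}:K(x_n)]=ea$. It remains to bound $e$ and to confine $U_n$ to a finite set.

Record the branching of $U_n$ in the function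
\[
\nu_n(w)=\operatorname{lcm}\{\deg_\tau U_n:U_n(\tau)=w\},\qquad\operatorname{supp}\nu_n=V(U_n).
\]
It is determined at higher levels by $A$:
\begin{equation}\label{eq:nu}
\nu_{n+j}(x)=\frac{\nu_n(A^j(x))}{\gcd\bigl(\nu_n(A^j(x)),\deg_xA^j\bigr)}\qquad(n\ge n_0,\ j\ge0).
\end{equation}
To see this, apply Lemma~\ref{lem:fiber} to $K(t_{n+j})=K(x_{n+j},t_n)$ with $B=A^j$, $U=U_n$, $U'=U_{n+j}$. With $w=A^j(x)$ and $d=\deg_xA^j$, it shows that $\nu_{n+j}(x)$ is the lcm of the numbers $m/\gcd(d,m)$, where $m=\deg_\tau U_n$ and $\tau$ runs over $U_n^{-1}(w)$. For a prime $p$ the $p$-adic valuation of $m/\gcd(d,m)$ is $\max(v_p(m)-v_p(d),0)$; its maximum over $\tau$ is $\max(v_p(\nu_n(w))-v_p(d),0)$, which is the valuation of the right side of \eqref{eq:nu}.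

The tension that drives the proof is now visible. A branch point $w$ of $U_n$ has up to $a^j$ preimages under $A^j$, and by \eqref{eq:nu} each is a branch point of $U_{n+j}$ unless $\nu_n(w)$ divides the local degree of $A^j$ there. But $U_{n+j}$ is a rational function of the same degree $e$ and has at most $2e-2$ branch points. This is where local rationality is used.

\emph{Step 1: $\chi(\nu_n)\ge0$.} Let $w\in\operatorname{supp}\nu_n$. All but at most $2e-2$ points $x\in A^{-j}(w)$ have $\nu_{n+j}(x)=1$, hence $\deg_xA^j\ge\nu_n(w)$. So $|A^{-j}(w)|\le a^j/\nu_n(w)+2e-2$, and \eqref{eq:RH} for $A^j$ gives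
\[
\sum_{w\in\operatorname{supp}\nu_n}\Bigl(a^j-\frac{a^j}{\nu_n(w)}-(2e-2)\Bigr)\le2a^j-2 .
\]
Dividing by $a^j$ and letting $j\to\infty$ yields $\sum_w(1-1/\nu_n(w))\le2$.

Call the list of values of $\nu_n$ on its support its \emph{type}. If $e=1$, then $\nu_n\equiv1$ and $\chi=2$. If $e\ge2$, the support has at least two points, and at most four since each contributes at least $1/2$ to the sum. With two points the type is $(e,e)$, by Section~\ref{sec:prelim}. With three points of orders $p,q,r$ we have $\chi=1/p+1/q+1/r-1\ge0$, and with four points all orders are $2$. The possibilities are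
\[
\begin{array}{c|ccccc}
\text{type}&(e,e)&(2,2,m)&(2,3,3)&(2,3,4)&(2,3,5)\\ \hline
\chi&2/e&1/m&1/6&1/12&1/30
\end{array}
\]
and the four types $(3,3,3)$, $(2,4,4)$, $(2,3,6)$, $(2,2,2,2)$ with $\chi=0$.

\emph{Step 2: $\chi(\nu_n)>0$.} By \eqref{eq:nu}, $\nu_{n+1}(x)\deg_xA\ge\nu_n(A(x))$, so Lemma~\ref{lem:orbRH} gives $\chi(\nu_{n+1})\le a\chi(\nu_n)$. Suppose $\chi(\nu_n)=0$. Together with Step 1 at every level, this forces $\chi(\nu_{n'})=0$ for all $n'\ge n$, with equality in Lemma~\ref{lem:orbRH} each time. Multiplying these equalities along an orbit,
\[
\nu_n(A^j(x))=\nu_{n+j}(x)\deg_xA^j\qquad\text{for all }j\ge0\text{ and all }x .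
\]
Hence $V(A^j)\subseteq\operatorname{supp}\nu_n$ for all $j$, so the postcritical set of $A$ is finite, and $\nu_A(w)$ divides $\nu_n(w)$. For the reverse divisibility fix $w$ and $j$ with $a^j>24$. If $A^{-j}(w)$ were contained in $\operatorname{supp}\nu_{n+j}$, it would have at most $4$ points, each of local degree at most $\nu_n(w)\le6$, and $a^j\le24$. So some $x\in A^{-j}(w)$ has $\nu_{n+j}(x)=1$, and $\nu_n(w)=\deg_xA^j$ divides $\nu_A(w)$. Thus $\nu_A=\nu_n$ and $\chi(\nu_A)=0$, and $A$ is special by Theorem~\ref{thm:PO}, a contradiction.

\emph{Step 3: $\nu_n\le5a^5$.} The table contains two infinite families, and we show that large orders occur only for power maps and Chebyshev polynomials. Suppose $\nu_n(w)>5a^5$ and put $B_j=A^{-j}(w)$. For $0\le j\le5$ and $x\in B_j$, \eqref{eq:nu} gives $\nu_{n+j}(x)\ge\nu_n(w)/a^j>5$. In each type of the table at most two orders exceed $5$, so $|B_j|\le2$. Since $B_{j+1}=A^{-1}(B_j)$, the numbers $|B_j|$ do not decrease, and if $|B_{j+1}|=|B_j|$ then all points of $B_{j+1}$ are totally ramified for $A$.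

We claim that $A^{-1}(w)=\{w\}$. If $|B_3|=2$, then $|B_4|=|B_5|=2$, both $B_4$ and $B_5$ equal the set of totally ramified points, and $A^{-1}(B_4)=B_4$; so $A$ is conjugate to $z^{\pm a}$, which is excluded. Hence $B_j=\{b_j\}$ for $0\le j\le3$, with $b_0=w$, and $b_1,b_2,b_3$ are totally ramified. Two of them coincide, $b_i=b_j$ with $1\le i<j\le3$, and applying $A^i$ gives $w=b_{j-i}\in\{b_1,b_2\}$. If $w\ne b_1$, then $w=b_2$ and $A^{-1}(\{w,b_1\})=\{b_1,w\}$, which again makes $A$ conjugate to $z^{\pm a}$. So $w=b_1$, as claimed.

If $\nu_n$ had type $(e,e)$, the claim would apply to both points of the support, and $A$ would be conjugate to $z^a$. So the type is $(2,2,m)$ with $m=\nu_n(w)$. Change the coordinate so that $w=\infty$; then $A$ is a polynomial. For $0\le j\le3$ we have $\nu_{n+j}(\infty)>5$, while at finite points $\nu_{n+j}(x)$ divides $\nu_n(A^j(x))\in\{1,2\}$. So $\nu_{n+j}$ also has a type $(2,2,m_j)$, and the finite part $P_j$ of its support has exactly two points. By \eqref{eq:nu}, for $0\le i\le i+h\le3$ the set $P_{i+h}$ consists of the points of $A^{-h}(P_i)$ at which $A^h$ has odd local degree.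

Let $h\ge1$ and $b=a^h$. The local degrees of $A^h$ on $A^{-h}(P_i)$ add up to $2b$ and exactly two of them are odd, so $|A^{-h}(P_i)|\le2+(2b-2)/2=b+1$. On the other hand, the polynomial $A^h$ has $b-1$ finite critical points counted with multiplicity, so $2b-|A^{-h}(P_i)|\le b-1$. Both inequalities are therefore equalities: the two points of odd degree are simple, the other $b-1$ points have degree $2$, and all finite critical values of $A^h$ lie in $P_i$. Take $h=2$ and $i\in\{0,1\}$. A point of $P_i$ that is not a critical value of $A^2$ would have $b\ge4$ simple preimages, which is too many. So $P_0$ and $P_1$ both equal the set of finite critical values of $A^2$.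

Conjugate by an affine map so that $P_0=P_1=\{\pm1\}$. The case $i=0$, $h=1$ says that $A(z)^2-1=c\,(z^2-1)R(z)^2$, where $c$ is a constant and $R$ has $a-1$ distinct roots, all of them roots of $A'$. As $\deg A'=a-1$, $R$ is a constant multiple of $A'$, and comparison of leading coefficients gives
\[
a^2\bigl(1-A(z)^2\bigr)=(1-z^2)A'(z)^2 .
\]
The entire function $f(\theta)=A(\cos\theta)$ then satisfies $f'(\theta)^2=a^2(1-f(\theta)^2)$. Differentiating and dividing by $2f'\not\equiv0$ gives $f''=-a^2f$. Since $f$ is even, $f=c'\cos a\theta$, and the first-order equation at $\theta=0$ gives $c'^2=1$. So $A=\pm T_a$, a contradiction.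

\emph{Step 4: the finite list.} By Step 3 and the table, $\chi(\nu_n)\ge1/(5a^5)$; note that $5a^5>30$. The function $\nu'(\tau)=\nu_n(U_n(\tau))/\deg_\tau U_n$ takes values in $\mathbb N$, and Lemma~\ref{lem:orbRH} gives $e\chi(\nu_n)=\chi(\nu')\le2$. Hence $e\le10a^5$. Next, $V(U_n)\subseteq V(A^2)$: a point of $\operatorname{supp}\nu_n$ outside $V(A^2)$ would have $a^2\ge4$ unramified preimages under $A^2$, all in $\operatorname{supp}\nu_{n+2}$ by \eqref{eq:nu}, and this support has at most three points by Step 2.

Consider all $U\in K(z)$ with $1\le\deg U\le10a^5$ and $V(U)\subseteq V(A^2)$. Each defines a connected covering of $\mathbb P^1(\mathbb C)\setminus V(A^2)$ of bounded degree. Such coverings correspond to transitive actions of the finitely generated fundamental group on at most $10a^5$ points, so there are finitely many up to isomorphism. An isomorphism between the coverings given by $U'$ and $U$ extends over the punctures to a M\"obius transformation $\mu$ with $U'=U\mu$, and $\mu\in K(z)$ by Lemma~\ref{lem:roots}. Let $\mathcal U$ contain one $U$ from each class. If $U_n=U\mu$ with $U\in\mathcal U$, replace $t_n$ by $\mu(t_n)$.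 This proves (a) and (b) for finite extensions. An infinite $M$ would contain finite extensions of $K(\mathbf x)$ of arbitrarily large degree, all locally rational, contradicting (a).

For (c), take $|\mathcal U|+1$ extensions and an index $n$ that is at least $n_0$ for each of them. Two of them have the same $U_n=U$. For each of the two, the map $K(\mathbf x)\otimes_{K(x_n)}M_n\to M$ is onto by (b), and both sides have dimension $\deg U$ over $K(\mathbf x)$. So both are isomorphic over $K(\mathbf x)$ to $K(\mathbf x)\otimes_{K(x_n)}K(t)$, where $x_n=U(t)$.
\end{proof}

\section{Finitely many towers over a given element}\label{sec:finite}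

For the map $z^a$, the field $K(\mathbf x)$ contains infinitely many towers with the same first term, namely $y_m=c_mx_m$ with $c_0=1$ and $c_{m+1}^a=c_m$. They are permuted by automorphisms of $K(\mathbf x)$ over $K(x_0)$. We show that, conversely, infinitely many towers with the same first term produce an infinite automorphism group, that this group forces the field to be built from power maps, and that such a field has locally rational extensions too large for Proposition~\ref{prop:tower}.

\begin{proposition}\label{prop:finite}
Let $M$ be a locally rational field, algebraic over $K(x_0)$ with $x_0\in M\setminus K$, and let $W\in K(z)$ be nonconstant. Then the set $\mathcal Y$ of sequences $\mathbf y=(y_m)_{m\ge0}$ in $M$ with $W(y_0)=x_0$ and $A(y_{m+1})=y_m$ for all $m$ is finite.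
\end{proposition}

\begin{proof}
Suppose $\mathcal Y$ is infinite.

\emph{An infinite automorphism group.} The equation $W(y_0)=x_0$ has at most $\deg W$ solutions in $M$, so there are distinct $\mathbf y^{(1)},\mathbf y^{(2)},\ldots\in\mathcal Y$ with the same first term $y_0$. Each is an $A$-tower, and $M$ is algebraic over $K(y_0)$. The $K$-embeddings $\iota_i:K(\mathbf y^{(1)})\to M$ with $y^{(1)}_m\mapsto y^{(i)}_m$ make $M$ a locally rational algebraic extension of $K(\mathbf y^{(1)})$ in infinitely many ways. By Proposition~\ref{prop:tower}(c), infinitely many of these extensions are isomorphic to one of them, say to that with index $i_0$. An isomorphism is an automorphism $\gamma_i$ of $M$ with $\gamma_i\iota_{i_0}=\iota_i$; it fixes $K$ and $y_0$ and sends $\mathbf y^{(i_0)}$ to $\mathbf y^{(i)}$. The $\gamma_i$ are distinct, so $\mathcal A=\operatorname{Aut}(M/K(y_0))$ is infinite.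

\emph{Stable rational subfields.} Put $\mathbf y=\mathbf y^{(i_0)}$ and let $M_n=K(t_n)$, $n\ge n_0$, be as in Proposition~\ref{prop:tower}(b) for $\mathbf y$ and $M$. The group $\mathcal A$ need not preserve $M_n$, so let $L_n$ be the field generated over $K$ by all $\gamma(t_n)$, $\gamma\in\mathcal A$. These elements are roots of the minimal polynomial of $t_n$ over $K(y_0)$, so they are finite in number. Hence $L_n$ is rational, $\mathcal A$-stable and finite over $K(y_0)$; also $M_n\subseteq L_n\subseteq L_{n+1}$ and $\bigcup L_n=M$. Let $\mathcal A_n$ be the finite group obtained by restricting $\mathcal A$ to $L_n$. The kernels of $\mathcal A\to\mathcal A_n$ decrease and have trivial intersection. If $|\mathcal A_n|$ were bounded, the kernels would stabilize, hence be trivial from some point on, and $\mathcal A$ would be finite. So $|\mathcal A_n|$ is nondecreasing and tends to infinity. Fix $n_1\ge n_0$ with $|\mathcal A_{n_1}|>\max(60,4a)$.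

\emph{Claim.} There are generators $L_n=K(s_n)$, $n\ge n_1$, such that $\gamma(s_n)\in K^*s_n^{\pm1}$ for all $\gamma\in\mathcal A$, and $s_n=s_{n+1}^{d_n}$ with $1\le d_n\le a$.

For $n=n_1$, the automorphisms of a rational field $K(s)$ over $K$ are the substitutions $s\mapsto\mu(s)$ with $\mu\in\mathrm{PGL}_2(K)$. A finite subgroup of $\mathrm{PGL}_2(K)$ is cyclic, dihedral, or of order $12$, $24$ or $60$. So $\mathcal A_{n_1}$ has a nontrivial cyclic subgroup $Z$ of index at most $2$. A generator of $Z$ has finite order, hence exactly two fixed points, and we choose $s_{n_1}$ so that they are $0$ and $\infty$. Since $Z$ is normal, every element of $\mathcal A_{n_1}$ permutes $\{0,\infty\}$ and so has the form $s\mapsto cs^{\pm1}$.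

Suppose $s_n$ has been found. The elements of $\mathcal A_n$ of the form $s_n\mapsto\zeta s_n$ form a subgroup of index at most $2$, so the number $N$ of such constants $\zeta$ exceeds $2a$. Let $L'=L_n(t_{n+1})\subseteq L_{n+1}$. Write $L'=K(r)$ and $L_{n+1}=K(u)$, with $s_n=B(r)=\Psi(u)$, $d=\deg B$ and $D=\deg\Psi$. Since $t_{n+1}$ has degree $a$ over $M_n\subseteq L_n$, we have $d\le a$. Suppose that $B$ has a critical value $p\ne0,\infty$. Then $|B^{-1}(p)|\le d-1$, and since $r$ is a function of $u$ of degree $D/d$,
\[
D-|\Psi^{-1}(p)|\ \ge\ D-(d-1)\frac Dd=\frac Dd .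
\]
For each of the $N$ constants $\zeta$ there is $\gamma\in\mathcal A$ with $\gamma(s_n)=\zeta s_n$. It acts on $L_{n+1}$ by $\gamma(u)=\mu(u)$ with $\mu$ M\"obius, and $\Psi(\mu(u))=\zeta\Psi(u)$; so $\mu$ maps $\Psi^{-1}(p)$ bijectively onto $\Psi^{-1}(\zeta p)$. The $N$ points $\zeta p$ are distinct, and \eqref{eq:RH} for $\Psi$ gives $ND/d\le2D-2$. Hence $N<2d\le2a$, a contradiction.

So $V(B)\subseteq\{0,\infty\}$. If $d\ge2$, both points have a single preimage, and after a change of the generator $r$ we have $s_n=r^d$; if $d=1$, take $r=s_n$. For $\gamma\in\mathcal A$ with $\gamma(s_n)=cs_n^{\pm1}$ we get $(\gamma(r)r^{\mp1})^d=c$, so $\gamma(r)r^{\mp1}$ is algebraic over $K$ and $\gamma(r)\in K^*r^{\pm1}$. Thus $L'$ is $\mathcal A$-stable. It contains $t_{n+1}$, hence all $\gamma(t_{n+1})$, and so $L'=L_{n+1}$. Put $s_{n+1}=r$ and $d_n=d$. This proves the claim.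

\emph{A large extension.} Let $l>10a^5$ be a prime, let $\theta^l=s_{n_1}$ and $M'=M(\theta)$. For $n\ge n_1$ we have $s_{n_1}=s_n^{D_n}$, where $D_n$ is a product of integers $d_i\le a<l$ and so is prime to $l$. Choose integers $\alpha,\beta$ with $\alpha l+\beta D_n=1$ and put $\eta_n=s_n^\alpha\theta^\beta$. Then
\[
\eta_n^{\,l}=s_n^{\alpha l}s_n^{\beta D_n}=s_n,\qquad\eta_n^{\,D_n}=\theta^{\alpha l}\theta^{\beta D_n}=\theta ,
\]
so $K(s_n,\theta)=K(\eta_n)$ is rational and has degree $l$ over $K(s_n)$. Hence $M'=\bigcup_nK(\eta_n)$ is locally rational. The minimal polynomial of $\theta$ over $M$ has its coefficients in some $K(s_n)$, so $[M':M]=l$. But $M'$ is algebraic over $K(\mathbf y)$, and Proposition~\ref{prop:tower}(a) gives $l\le[M':K(\mathbf y)]\le10a^5$, a contradiction.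
\end{proof}

\section{Backward orbits over finitely generated fields}\label{sec:backward}

Over $\mathbb C$ every point has backward orbits, and most are infinite. Over a finitely generated field the situation is rigid: going backward divides heights by about $a$, so a backward orbit has bounded height. The map need not be non-special here.

\begin{lemma}\label{lem:backward}
Let $k$ be a field finitely generated over $\mathbb Q$, let $A\in k(z)$ have degree $a\ge2$, and let $q_m\in\mathbb P^1(k)$ satisfy $A(q_{m+1})=q_m$ for $m\ge0$. Then the set $\{q_m\}$ is finite, and every $q_m$ is periodic.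
\end{lemma}

\begin{proof}
Suppose $h:\mathbb P^1(k)\to\mathbb R$ satisfies $h(A(q))\ge ah(q)-c$ with $c$ independent of $q$, and put $D=\max(h(q_0),c/(a-1))$. If $h(q_m)\le D$, then $h(q_{m+1})\le(D+c)/a\le D$; so $h(q_m)\le D$ for all $m$. We prove finiteness by induction on the transcendence degree $r$ of $k$.

If $r=0$, then $k$ is a number field, the logarithmic Weil height satisfies an inequality of this form, and by Northcott's theorem $\mathbb P^1(k)$ has finitely many points of height at most $D$.

Let $r\ge1$, let $\xi_1,\dots,\xi_r$ be a transcendence basis and $k_1=\mathbb Q(\xi_1,\dots,\xi_{r-1})$, so that $k$ is a function field in one variable over $k_1$. It has infinitely many places $\mathfrak p$, that is, normalized discrete valuations $\operatorname{ord}_{\mathfrak p}$ trivial on $k_1$. The residue field $\kappa(\mathfrak p)$ has finite degree $\deg\mathfrak p$ over $k_1$, and every $f\in k^*$ has finitely many zeros and poles and satisfies the product formula $\sum_{\mathfrak p}\deg\mathfrak p\cdot\operatorname{ord}_{\mathfrak p}f=0$. For $q=[u:v]$ put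
\[
\omega_{\mathfrak p}(u,v)=\min(\operatorname{ord}_{\mathfrak p}u,\operatorname{ord}_{\mathfrak p}v),\qquad h(q)=-\sum_{\mathfrak p}\deg\mathfrak p\cdot\omega_{\mathfrak p}(u,v).
\]
By the product formula $h(q)$ does not depend on the scaling of $(u,v)$. Scaling so that $\omega_{\mathfrak p}(u,v)=0$ and reducing, we obtain the value $q(\mathfrak p)\in\mathbb P^1(\kappa(\mathfrak p))$.

\emph{The height inequality.} Write $A=[A_0:A_1]$ with coprime forms $A_0,A_1$ of degree $a$ in two variables $\xi,\eta$ over $k$, and let $\Delta\in k^*$ be their resultant. There are forms $f_1,g_1,f_2,g_2$ of degree $a-1$ over $k$ with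
\[
f_1A_0+g_1A_1=\Delta\,\xi^{2a-1},\qquad f_2A_0+g_2A_1=\Delta\,\eta^{2a-1}.
\]
Let $m_{\mathfrak p}$ be the least order at $\mathfrak p$ of a coefficient of the $f_i,g_i$; it vanishes for almost all $\mathfrak p$. Substitute $(u,v)$, write $\omega=\omega_{\mathfrak p}(u,v)$, and take the smaller of the orders of the two right sides:
\[
\operatorname{ord}_{\mathfrak p}\Delta+(2a-1)\omega\ \ge\ m_{\mathfrak p}+(a-1)\omega+\omega_{\mathfrak p}\bigl(A_0(u,v),A_1(u,v)\bigr).
\]
Multiplying by $\deg\mathfrak p$, summing, and using the product formula for $\Delta$, we get $h(A(q))\ge ah(q)-c$ with $c=-\sum_{\mathfrak p}\deg\mathfrak p\cdot m_{\mathfrak p}$. Hence $h(q_m)\le D$ for all $m$.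

Bounded height does not give finiteness here, because all points of $\mathbb P^1(k_1)$ have height $0$. We use instead that a point of bounded height is determined by its values at boundedly many places, and apply the induction hypothesis to these values.

\emph{Separation.} Let $q=[u:v]\ne q'=[u':v']$ and $\delta=uv'-u'v\in k^*$. The integer $\operatorname{ord}_{\mathfrak p}\delta-\omega_{\mathfrak p}(u,v)-\omega_{\mathfrak p}(u',v')$ is nonnegative, and it is positive exactly when $q(\mathfrak p)=q'(\mathfrak p)$. Its sum with weights $\deg\mathfrak p$ is $h(q)+h(q')$. So distinct points of height at most $D$ have the same value at no more than $2D$ places.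

\emph{Specialization.} For all but finitely many $\mathfrak p$, the coefficients of $A_0,A_1$ have nonnegative order and $\operatorname{ord}_{\mathfrak p}\Delta=0$. The reduced forms then have nonzero resultant, so they define a map $A_{\mathfrak p}$ of degree $a$ over $\kappa(\mathfrak p)$, and $A_{\mathfrak p}(q(\mathfrak p))=A(q)(\mathfrak p)$ for all $q$. Thus $(q_m(\mathfrak p))_m$ is a backward orbit of $A_{\mathfrak p}$ over $\kappa(\mathfrak p)$, a finitely generated field of transcendence degree $r-1$, and it takes finitely many values by induction. Choose more than $2D$ such places. The values at these places determine $q_m$ and range over a finite set, so $\{q_m\}$ is finite.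

Finally, $A$ maps the finite set $\{q_m:m\ge1\}$ onto the set $\{q_m:m\ge0\}$, which contains it. The two sets are therefore equal, $A$ permutes this set, and its points are periodic.
\end{proof}

\section{Proof of Theorem~\ref{thm:A}}\label{sec:proofA}

It remains to prove (ii)$\Rightarrow$(i). Let $k\subset\mathbb C$ be a finitely generated field that contains the coefficients of $A$ and $W$, let $K$ be its algebraic closure in $\mathbb C$, and let $\Phi=A\times A$.

\subsection*{The tower of curves} For $n\ge0$ let $\mathcal C_n$ be the finite set of components of geometric genus $0$ of the curve $A^n(x)=WA^n(y)$ over $K$. It is nonempty: for $n=0$ the curve is the graph $x=W(y)$, and for $n\ge1$ we use (ii) and Lemma~\ref{lem:genus0}. If $\Gamma\in\mathcal C_{n+1}$, then $\Phi(\Gamma)$ is an irreducible curve contained in the curve of level $n$, hence a component, and its function field embeds in that of $\Gamma$; so $\Phi(\Gamma)\in\mathcal C_n$ by L\"uroth's theorem. The solutions in (ii) for different $N$ are unrelated, but by K\"onig's lemma a sequence of nonempty finite sets with maps $\mathcal C_{n+1}\to\mathcal C_n$ admits a compatible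 sequence of elements: there are $\Gamma_n\in\mathcal C_n$ with $\Phi(\Gamma_{n+1})=\Gamma_n$. Pulling back functions by $\Phi$ gives a chain of rational fields $K(\Gamma_n)=K(x_n,y_n)$, where the coordinate functions are nonconstant and satisfy
\[
A(x_{n+1})=x_n,\qquad A(y_{n+1})=y_n,\qquad W(y_0)=x_0 .
\]
The union $M$ is locally rational and algebraic over $K(x_0)$. Take $n_0$, $t_n$ and $U_n\in\mathcal U$ from Proposition~\ref{prop:tower}(b) for the tower $\mathbf x=(x_n)$, and write $t_n=F_{n+1}(t_{n+1})$, so that
\[
AU_{n+1}=U_nF_{n+1}\qquad(n\ge n_0).
\]
By Lemma~\ref{lem:roots}, for each pair $U,U'\in\mathcal U$ the equation $AU'=UF$ has finitely many solutions $F$. So only finitely many functions occur among the $U_n$ and $F_n$. Replacing $k$ by a finite extension, which does not change $K$, we assume that they all have coefficients in $k$.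

\subsection*{A field of definition for the $y_m$} Each $y_m$ is a rational function of some $t_n$ with coefficients in $K$, and we need these infinitely many coefficients to lie in one finite extension of $k$. Let $\operatorname{Gal}(K/k)$ act on $K(t_n)$ through the coefficients, fixing $t_n$. Since $F_{n+1}$ has coefficients in $k$, these actions are compatible with the inclusions $K(t_n)\subset K(t_{n+1})$, and they define an action on $M$ by field automorphisms. It fixes $x_n=U_n(t_n)$ for $n\ge n_0$, hence also $x_0=A^n(x_n)$. As $A$ and $W$ have coefficients in $k$, it permutes the set $\mathcal Y$ of Proposition~\ref{prop:finite}, which is finite and contains $\mathbf y=(y_m)$. So the stabilizer $H$ of $\mathbf y$ has finite index $i$ in $\operatorname{Gal}(K/k)$. An element of the fixed field $k'=K^H$ has at most $i$ conjugates over $k$, so by the primitive element theorem $[k':k]\le i$. If $y_m=Y_{m,n}(t_n)$, written in lowest terms with monic denominator, then $H$ fixes the coefficients of $Y_{m,n}$. Hence $Y_{m,n}\in k'(z)$ whenever $y_m\in K(t_n)$.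

\subsection*{Periodic points lift through $W$} Let $z^*\in\mathbb P^1(\mathbb C)$ be periodic for $A$. It satisfies an algebraic equation over $k$, so $z^*\in\mathbb P^1(K)$. Let $(x_n^*)$ be the backward orbit inside its cycle: $x_0^*=z^*$ and $A(x^*_{n+1})=x_n^*$. We lift it to points $t_n^*\in\mathbb P^1(K)$, $n\ge n_0$, with
\[
U_n(t_n^*)=x_n^*,\qquad F_{n+1}(t^*_{n+1})=t_n^* .
\]
Choose $t^*_{n_0}\in U_{n_0}^{-1}(x^*_{n_0})$. Given $t_n^*$, we have $A(x^*_{n+1})=U_n(t_n^*)$, and Lemma~\ref{lem:fiber}, applied to $K(t_{n+1})=K(x_{n+1},t_n)$ with $\deg U_{n+1}=\deg U_n$, provides $t^*_{n+1}$. All $t_n^*$ lie in the union of the preimages of the cycle under the finitely many $U\in\mathcal U$. This is a finite set, so $t_n^*\in\mathbb P^1(k'')$ for one finite extension $k''$ of $k'$.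

Put $q_m=Y_{m,n}(t_n^*)$ for $n$ large. Since $Y_{m,n+1}=Y_{m,n}F_{n+1}$, this does not depend on $n$, and $q_m\in\mathbb P^1(k'')$. The relations among the $y_m$ read $AY_{m+1,n}=Y_{m,n}$ and $WY_{0,n}=A^nU_n$; evaluating at $t_n^*$ gives $A(q_{m+1})=q_m$ and $W(q_0)=A^n(x_n^*)=z^*$. By Lemma~\ref{lem:backward}, $q_0$ is periodic. Thus every $A$-periodic point $z^*$ equals $W(q_0)$ for some $A$-periodic point $q_0$, and the point $(q_0,z^*)$ of the graph
\[
\Gamma=\{(y,W(y)):y\in\mathbb P^1\}
\]
is $\Phi$-periodic. Since $A$ has infinitely many periodic points, $\Gamma$ contains infinitely many $\Phi$-periodic points.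

\subsection*{From a preperiodic graph to commutation} The curve $\Gamma$ is irreducible and projects dominantly to both factors, so Theorem~\ref{thm:GNY} gives $\Phi^{r+l}(\Gamma)=\Phi^r(\Gamma)$ with $r\ge0$, $l\ge1$. To pass from preperiodic to periodic we use that the points found are periodic. If $p\in\Gamma$ has period $N_p$, then $p=\Phi^{jN_p}(p)\in\Phi^{jN_p}(\Gamma)$, and for $jN_p\ge r$ this curve is one of the $l$ irreducible curves $\Phi^i(\Gamma)$, $r\le i<r+l$. One of them therefore meets $\Gamma$ in infinitely many points, so $\Phi^i(\Gamma)=\Gamma$ for some $i\ge r$. Then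
\[
\Phi^l(\Gamma)=\Phi^{l+i}(\Gamma)=\Phi^{i-r}\bigl(\Phi^{r+l}(\Gamma)\bigr)=\Phi^{i-r}\bigl(\Phi^r(\Gamma)\bigr)=\Phi^i(\Gamma)=\Gamma .
\]
So $(A^l(y),A^lW(y))\in\Gamma$ for all $y$, that is, $WA^l=A^lW$. This proves Theorem~\ref{thm:A}.

\section{Subsemigroups of $C_\infty(P)$ are amenable}\label{sec:amenable}

Let $P$ be non-special of degree at least two. The plan is to embed each finitely generated subsemigroup of $C_\infty(P)$ in a group by inverting one central element, to show that this group is abelian up to finite index by linearizing at a repelling fixed point, and to transport F\o lner sets from the group to the semigroup.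

\begin{lemma}\label{lem:roots-of-P}
Every nonconstant $X\in C_\infty(P)$ satisfies $X^k=P^l$ for some $k\ge1$, $l\ge0$, and $l\ge1$ if and only if $\deg X\ge2$.
\end{lemma}

\begin{proof}
Let $X$ commute with $P^j$. If $\deg X\ge2$, then $X$ and $P^j$ have a common iterate, since otherwise $P^j$ is special by Theorem~\ref{thm:RE}, and then so is $P$ by Lemma~\ref{lem:S}. If $\deg X=1$, choose $s\ge1$ such that $P^{js}$ has at least three fixed points. As $X$ commutes with $P^{js}$, it maps the finite set of these fixed points injectively to itself. So some $X^k$ fixes three points and is the identity $P^0$. The last assertion follows from $(\deg X)^k=(\deg P)^l$.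
\end{proof}

\begin{proposition}\label{prop:group}
Let $S_0\subseteq C_\infty(P)$ be a finitely generated semigroup of nonconstant functions with an element of degree at least two. Then there is $Q\in S_0$, an iterate of an element of degree at least two, that is central in $S_0$ and such that every $X\in S_0$ satisfies $X^k=Q^l$ for some $k\ge2$, $l\ge0$. The semigroup $S_0$ is cancellative and embeds in a group $G_0$ in which every element has the form $XQ^{-n}$ with $X\in S_0$, $n\ge0$. The group $G_0$ has an abelian subgroup of finite index.
\end{proposition}

\begin{proof}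
Let $A_1,\dots,A_r$ generate $S_0$, with $\deg A_1\ge2$. Let $A_i$ commute with $P^{j_i}$, put $j=j_1\cdots j_r$, and let $A_1^{k_1}=P^{l_1}$ with $l_1\ge1$. Then $Q=A_1^{k_1j}=P^{l_1j}$ lies in $S_0$ and commutes with every $A_i$. If $X\in S_0$ and $X^k=P^l$, then $X^{kl_1j}=Q^l$, and squaring makes the exponent of $X$ at least $2$. Both properties of $Q$ pass to an iterate $Q^m$, since $X^{km}=(Q^m)^l$. So we may assume that $Q$ has a repelling fixed point.

\emph{Cancellation.} If $FX=GX$, then $F=G$ because $X$ is onto. Left cancellation fails in general ($A\circ A=A\circ(-A)$ in Example~\ref{ex:right}); here the central element converts it to right cancellation. If $XF=XG$ with $X,F,G\in S_0$, then $Q^lF=X^kF=X^kG=Q^lG$, so $FQ^l=GQ^l$ and $F=G$.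

\emph{The group.} On pairs $(X,n)\in S_0\times\mathbb Z_{\ge0}$ put $(X,n)\sim(Y,m)$ if $XQ^m=YQ^n$. This is transitive: if also $YQ^p=ZQ^m$, then $XQ^pQ^m=YQ^{n+p}=ZQ^nQ^m$, and $Q^m$ cancels. The product $(X,n)(Y,m)=(XY,n+m)$ respects $\sim$ because $Q$ is central. The set $G_0$ of classes is a monoid with identity $(Q,1)$, and $X\mapsto(X,0)$ embeds $S_0$ in it. If $X^k=Q^l$ with $k\ge2$, then $(X^{k-1},l)$ is inverse to $(X,0)$, because both products equal $(Q^l,l)\sim(Q,1)$. In particular $Q^{-1}=(Q,2)$, and $(X,n)\sim(XQ^n,2n)=(X,0)(Q,2)^n$. So $G_0$ is a group and $(X,n)=XQ^{-n}$.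

\emph{An abelian subgroup of finite index.} Let $\mathcal R$ be the finite nonempty set of repelling fixed points of $Q$, that is, of fixed points whose multiplier has modulus greater than $1$. Let $X\in S_0$, $X^k=Q^l$ and $z\in\mathcal R$. Then $Q(X(z))=X(Q(z))=X(z)$. Derivatives being taken in local coordinates, $(X^k)'(z)=Q'(z)^l\ne0$, so $X'(z)\ne0$, and differentiating $QX=XQ$ at $z$ gives $Q'(X(z))=Q'(z)$. Hence $X(\mathcal R)\subseteq\mathcal R$, and $X$ permutes $\mathcal R$ because $X^k$ acts as the identity. Since $Q$ acts trivially, $XQ^{-n}\mapsto X|_{\mathcal R}$ is a well-defined homomorphism from $G_0$ to a finite group. Let $J$ be its kernel.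

Fix $z_0\in\mathcal R$ with multiplier $\lambda$. By the chain rule, $XQ^{-n}\mapsto X'(z_0)\lambda^{-n}$ is a well-defined homomorphism $J\to\mathbb C^*$. It is injective. By Koenigs' theorem there is a local coordinate $w$ at $z_0$ in which $Q$ is $w\mapsto\lambda w$. If $X$ fixes $z_0$ and $X(w)=\sum_{i\ge1}c_iw^i$, then $XQ=QX$ gives $c_i\lambda^i=\lambda c_i$, so $c_i=0$ for $i\ge2$ as $|\lambda|>1$. If $X'(z_0)=\lambda^n$, then $X=Q^n$ near $z_0$, hence everywhere, and $XQ^{-n}=1$. So $J$ is abelian.
\end{proof}

The passage from finite almost invariant sets to invariant measures is a compactness argument valid in any semigroup.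

\begin{lemma}\label{lem:folner}
Let $S$ be a semigroup.
\begin{enumerate}
\item[(a)] Suppose that for every finite $E\subseteq S$ and $\varepsilon>0$ there is a finite nonempty $\Omega\subseteq S$ such that, for each $g\in E$, left multiplication by $g$ is injective on $\Omega$ and $|g\Omega\,\triangle\,\Omega|\le\varepsilon|\Omega|$. Then $S$ is left amenable. The same holds with left replaced by right.
\item[(b)] If $S$ is left amenable and right amenable, then $S$ is amenable.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Finitely additive probability measures form a closed subset of the compact space $[0,1]^{2^S}$. Let $\mathcal M(E,\varepsilon)$ be the closed set of those $\mu$ with $|\mu(g^{-1}\mathcal T)-\mu(\mathcal T)|\le\varepsilon$ for all $g\in E$ and $\mathcal T\subseteq S$. It contains the uniform measure $u$ on $\Omega$, because injectivity gives $u(g^{-1}\mathcal T)=|g\Omega\cap\mathcal T|/|\Omega|$, which differs from $u(\mathcal T)=|\Omega\cap\mathcal T|/|\Omega|$ by at most $|g\Omega\,\triangle\,\Omega|/|\Omega|$. Since $\mathcal M(E,\varepsilon)\cap\mathcal M(E',\varepsilon')\supseteq\mathcal M(E\cup E',\min(\varepsilon,\varepsilon'))$,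 these nonempty compact sets have a common point, which is left invariant.

(b) Let $\lambda$ be left invariant and $\rho$ right invariant. Bounded functions can be integrated against $\lambda$, as uniform limits of functions with finitely many values, and $\int f(Ax)\,d\lambda(x)=\int f(x)\,d\lambda(x)$, since this holds for indicator functions. Put $\mu(\mathcal T)=\int_S\rho(x^{-1}\mathcal T)\,d\lambda(x)$. This is a finitely additive probability measure, because $\mathcal T\mapsto x^{-1}\mathcal T$ preserves disjoint unions and $x^{-1}S=S$. The identity $x^{-1}(A^{-1}\mathcal T)=(Ax)^{-1}\mathcal T$ and the invariance of $\lambda$ give $\mu(A^{-1}\mathcal T)=\mu(\mathcal T)$. The identity $x^{-1}(\mathcal TA^{-1})=(x^{-1}\mathcal T)A^{-1}$ and the invariance of $\rho$ give $\mu(\mathcal TA^{-1})=\mu(\mathcal T)$.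
\end{proof}

\begin{proposition}\label{prop:amenable}
Let $S\subseteq C_\infty(P)$ be a semigroup of nonconstant rational functions with an element of degree at least two. Then $S$ is amenable.
\end{proposition}

\begin{proof}
Let $E\subseteq S$ be finite and $\varepsilon>0$. Let $S_0$ be generated by $E$ and an element of degree at least two, and take $Q$ and $G_0$ from Proposition~\ref{prop:group}. A group with an abelian subgroup of finite index is amenable and so satisfies F\o lner's condition on either side: there are finite nonempty $\Omega,\Omega'\subseteq G_0$ with $|g\Omega\,\triangle\,\Omega|\le\varepsilon|\Omega|$ and $|\Omega'g\,\triangle\,\Omega'|\le\varepsilon|\Omega'|$ for $g\in E$. Multiplication by the central element $Q^N$ preserves both inequalities, and $XQ^{-n}Q^N\in S_0$ for $N\ge n$. So we may assume $\Omega,\Omega'\subseteq S_0$. Multiplication by $g$ is injective on these sets, and Lemma~\ref{lem:folner} applies.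
\end{proof}

\section{Proof of Theorem~\ref{thm:strong}}\label{sec:final}

\subsection*{The equivalences} Let $A\in S$ be non-special of degree at least two. By Lemma~\ref{lem:genus0} and Theorem~\ref{thm:A}, the curves $A^N(x)=WA^N(y)$ have components of genus $0$ for all $W\in S$ and $N\ge1$ if and only if $S\subseteq C_\infty(A)$. So the two formulations of (7) are equivalent, (6)$\Rightarrow$(5), and (7)$\Rightarrow$(6) because $S$ contains such an $A$.

The implication (1)$\Rightarrow$(2) holds by definition, (2)$\Rightarrow$(3) was shown in Section~\ref{sec:intro}, and (5)$\Rightarrow$(1) is Proposition~\ref{prop:amenable}. For (3)$\Rightarrow$(7), let $A,W\in S$ with $A$ non-special of degree at least two, and $N\ge1$. Both $A^N$ and $WA^N$ lie in $S$, so $A^NX=WA^NY$ for some $X,Y\in S$, and Lemma~\ref{lem:genus0} gives the component. This closes the cycle (1)$\Rightarrow$(2)$\Rightarrow$(3)$\Rightarrow$(7)$\Rightarrow$(6)$\Rightarrow$(5)$\Rightarrow$(1).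

(5)$\Rightarrow$(4). For $X,Y\in S$ of degree at least two, Lemma~\ref{lem:roots-of-P} gives $X^i=P^j$ and $Y^l=P^m$ with all exponents positive, so $X^{im}=P^{jm}=Y^{lj}$.

(4)$\Rightarrow$(5). Fix a non-special $A\in S$ of degree at least two and let $W\in S$. If $\deg W\ge2$, then $W^i=A^j$ with $i,j\ge1$, so $W$ commutes with $A^j$. If $\deg W=1$, the same argument shows that $WA$ commutes with some $A^j$; thus $WA^jA=A^jWA$, and canceling $A$ on the right gives $WA^j=A^jW$. Hence $S\subseteq C_\infty(A)$.

\subsection*{The group $G$} Assume (5), and let $S_0$ run over the finitely generated subsemigroups of $S$ that contain an element of degree at least two. They form a directed family with union $S$. Any three elements of $S$ lie in one $S_0$, so $S$ is cancellative by Proposition~\ref{prop:group}. Let $S_0\subseteq S_0'$, with groups $G_0,G_0'$, and let $Q$ be the central element chosen for $S_0$. For $X,Y\in S_0$, the equality $XQ^{-n}=YQ^{-m}$ holds in $G_0'$ if and only if $XQ^m=YQ^n$, that is, if and only if it holds in $G_0$. So $XQ^{-n}\mapsto XQ^{-n}$ is a well-defined injective map $G_0\to G_0'$, and it is a homomorphism because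 $Q$ commutes with the elements of $S_0$. It is the only homomorphism that is the identity on $S_0$, since $S_0$ generates $G_0$; hence these maps are compatible with composition. Their direct limit $G$ is a group that contains $S$ and is generated by it.

\subsection*{Degrees} Write $\deg P=\epsilon^s$ with $\epsilon=\prod p_i^{e_i}$ not a perfect power, so that $\gcd(e_i)=1$. For $X\in S$, Lemma~\ref{lem:roots-of-P} gives $(\deg X)^k=\epsilon^{sl}$. Then $k\mid sle_i$ for all $i$, so $k\mid sl$ and $\deg X=\epsilon^{sl/k}$. The formula $\deg(XQ^{-n})=\deg X\cdot(\deg Q)^{-n}$ extends the degree to each $G_0$, compatibly, and so to a homomorphism $G\to\epsilon^{\mathbb Z}$. Its image is nontrivial, hence infinite cyclic. With $T$ the kernel, we obtain the exact sequence $1\to T\to G\to\mathbb Z\to1$.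

\subsection*{The kernel} We show that $T\cap G_0$ is finite. If $XQ^{-n}\in T\cap G_0$ and $X^k=Q^l$, then $(\deg Q)^l=(\deg X)^k=(\deg Q)^{nk}$, so $l=nk$ and $(XQ^{-n})^k=X^kQ^{-nk}=1$. Thus $T\cap G_0$ is a torsion group. Let $J$ be an abelian subgroup of finite index in $G_0$. It is finitely generated, because $G_0$ is, so its torsion subgroup is finite. Hence $T\cap J$ is finite, and it has finite index in $T\cap G_0$. A finitely generated subgroup of $T$ lies in some $G_0$, so $T$ is locally finite.

If $S$ is finitely generated, take $S_0=S$. Then $G=G_0$ and $T$ is finite, the element $Q$ of Proposition~\ref{prop:group} is central in $S$ and is an iterate of an element of degree at least two, and the elements of $S$ of a given degree lie in one coset of $T$, so there are at most $|T|$ of them. This completes the proof of Theorem~\ref{thm:strong}, and with it the proof of Theorem~\ref{thm:main}.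

\begin{thebibliography}{9}

\bibitem{DH} Douady and Hubbard, Acta Math. 171 (1993).

\bibitem{Eremenko} Eremenko, \emph{Some functional equations connected with the iteration of rational functions}, Leningrad Math. J. 1 (1990).

\bibitem{GNY} Ghioca, Nguyen and Ye, \emph{The dynamical Manin--Mumford conjecture and the dynamical Bogomolov conjecture for split rational maps}, J. Eur. Math. Soc. 21 (2019).

\bibitem{Milnor} Milnor, \emph{On Latt\`es maps}.

\bibitem{Pakovich} Fedor Pakovich, \emph{Semigroups of rational functions: some problems and conjectures}, arXiv:2110.01507 (2021).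

\bibitem{Ritt} Ritt, \emph{Permutable rational functions}, Trans. AMS 25 (1923).

\end{thebibliography}
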